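# A reduced injective labeled oriented tree whose complex is not diagrammatically reducible

## 1. Labeled oriented trees and their square complexes

**Definition (LOT).** A *labeled oriented tree* (LOT) $\Gamma$ is a finite tree with vertex set $\{x_1,\dots,x_n\}$ in which every edge is oriented and labeled by a vertex of $\Gamma$. We write $x_i\to x_j\,[x_k]$ for an edge from $x_i$ to $x_j$ with label $x_k$. Such an edge $e$ determines the relator $r_e=x_ix_kx_j^{-1}x_k^{-1}$, that is, the relation $x_ix_k=x_kx_j$. The LOT presentation is $P(\Gamma)=\langle x_1,\dots,x_n\mid r_e\ (e\text{ an edge of }\Gamma)\rangle$, the LOT complex $K(\Gamma)$ is its standard 2-complex, and $G(\Gamma)=\pi_1K(\Gamma)$ is the LOT group.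

*Example.* Let $\Lambda$ have vertices $a,b,c$ and edges $b\to a\,[c]$, $b\to c\,[a]$. The relations are $bc=ca$ and $ba=ac$. The complex $K(\Lambda)$ has one vertex, three 1-cells and two square 2-cells.

*Example.* Let $\Gamma_1$ have the seven vertices $a,b,c,d,f,g,y$ and the six edges
$$b\to a\,[c],\quad b\to c\,[a],\quad a\to d\,[b],\quad f\to b\,[d],\quad b\to g\,[f],\quad y\to a\,[g].$$
It is a tree: $b$ is joined to $a,c,f,g$, and $a$ is joined to $d,y$. It will be with us to the end.

**Definition (conditions on a LOT).** The LOT $\Gamma$ is

- *injective* if no vertex occurs as the label of two different edges;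
- *compressed* if no edge is labeled by one of its own endpoints;
- *boundary reduced* if every vertex of valence one occurs as an edge label;
- *interior reduced* if, for every vertex $v$, no two edges incident to $v$ that carry the same label are both oriented towards $v$ or both oriented away from $v$;
- *reduced* if it is compressed, boundary reduced and interior reduced.

An injective LOT is automatically interior reduced, since no two edges carry the same label.

*Examples.* The LOT $\Lambda$ is reduced and injective: the labels $c,a$ are distinct, neither is an endpoint of its edge, and the boundary vertices $a,c$ are both labels. The LOT $\Gamma_1$ is injective and compressed, but its boundary vertices are $c,d,f,g,y$ and $y$ is not a label, so it is not boundary reduced. The LOT $x\to z\,[x]$ is not compressed. The LOT $v\to u\,[z],\ v\to t\,[z],\ u\to z\,[v]$ is not interior reduced: at $v$ two edges with label $z$ both point away.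

An injective LOT with $n$ vertices has $n-1$ edges with distinct labels, so exactly one vertex is not a label. It is $b$ for $\Lambda$ and $y$ for $\Gamma_1$.

**Definition (squares, positions, corners).** Let $\Gamma$ be injective. For an edge $x_i\to x_j\,[x_k]$ write $R_k$ for its 2-cell, a square with corners $v_0,v_1,v_2,v_3$ and boundary paths
$$v_0\xrightarrow{x_i}v_1\xrightarrow{x_k}v_3,\qquad v_0\xrightarrow{x_k}v_2\xrightarrow{x_j}v_3. \tag{1}$$
Its four sides are its *positions*, called $i$ (the side $v_0v_1$), $k_+$ (the side $v_1v_3$), $k_-$ (the side $v_0v_2$) and $j$ (the side $v_2v_3$). Let $x^+$ and $x^-$ denote the initial and the terminal end of the 1-cell $x$. The corners of $R_k$ at $v_0,v_1,v_2,v_3$ join the ends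
$$\{i^+,k^+\},\quad \{i^-,k^+\},\quad \{k^-,j^+\},\quad \{k^-,j^-\}. \tag{2}$$

*Example.* For $\Gamma_1$ the squares are as follows; each equation reads "upper path = lower path" in (1).

| 2-cell | relation | letter in position $i$ | letter in positions $k_+,k_-$ | letter in position $j$ |
|---|---|---|---|---|
| $R_c$ | $bc=ca$ | $b$ | $c$ | $a$ |
| $R_a$ | $ba=ac$ | $b$ | $a$ | $c$ |
| $R_b$ | $ab=bd$ | $a$ | $b$ | $d$ |
| $R_d$ | $fd=db$ | $f$ | $d$ | $b$ |
| $R_f$ | $bf=fg$ | $b$ | $f$ | $g$ |
| $R_g$ | $yg=ga$ | $y$ | $g$ | $a$ |

The letter $y$ appears in this table exactly once, in position $R_gi$.

## 2. Spherical diagrams and folding edges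

**Definition (diagrams).** A *spherical diagram* in a 2-complex $K$ is a combinatorial map $\varphi\colon C\to K$, where $C$ is a cell structure on the 2-sphere and $\varphi$ maps each open cell of $C$ homeomorphically onto an open cell of $K$. A *disc diagram* is the same with a closed topological disc in place of the sphere. The 2-cells of $C$ are called *faces*. Each face is a polygon whose sides are matched by $\varphi$ with the sides of the polygon of its image 2-cell.

**Definition (folding edge, DR).** An edge $\varepsilon$ of $C$ is a *folding edge* if its two adjacent faces are distinct and are mapped by $\varphi$ onto the same 2-cell of $K$ as mirror images of each other across $\varepsilon$. A spherical diagram is *reduced* if it has no folding edge. The complex $K$ is *diagrammatically reducible* (DR) if it admits no reduced spherical diagram.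

*Examples.* Glue a square $R_k$ to its mirror image along the whole boundary. This is a spherical diagram with two faces, and all four edges are folding edges. A circle is DR, because there are no 2-cells to map to. The complex with one vertex, one edge $x$ and two 2-cells, each with boundary word $x$, is itself a 2-sphere. Its identity map is a reduced spherical diagram, so this complex is not DR.

**Definition (type, mixed edge).** Let $\varepsilon$ be an edge of a diagram over a LOT complex of an injective LOT with a face on each side. If it occupies position $\pi$ of $R$ in one face and position $\pi'$ of $R'$ in the other, we say $\varepsilon$ has *type* $[R\pi\,|\,R'\pi']$. We call $\varepsilon$ *mixed* if the two entries of its type differ.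

*Example.* In the double of $R_k$, the edge in position $i$ has type $[R_ki\,|\,R_ki]$ and is not mixed.

If two faces are mirror images across $\varepsilon$, then near $\varepsilon$ they map to the same half-neighborhood in the same 2-cell, so the two entries agree. Conversely, suppose the two entries agree and the two faces $D,D'$ are distinct. The homeomorphism $D\to D'$ through which both are identified with the polygon of $R$ fixes $\varepsilon$, so $D,D'$ are mirror images across $\varepsilon$. Hence:
$$\text{a mixed edge is not a folding edge;}\tag{3}$$
$$\text{an edge that is not mixed and has distinct adjacent faces is a folding edge.}\tag{4}$$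

One consequence will be used later. Suppose that all faces of a spherical diagram map to a certain set of 2-cells, and that some letter $x$ occurs exactly once in total on the boundaries of these 2-cells, namely on $R$. Let $D$ be a face over $R$. It has exactly one side labeled $x$, so across that side lies a different face. That face has an $x$-side, hence also lies over $R$ and meets the edge in the same position. By (4) the edge is folding. So:
$$\text{a reduced spherical diagram over these 2-cells does not use } R.\tag{5}$$

## 3. Does "reduced and injective" force diagrammatic reducibility?

The question, posed by Jens Harlander and Stephan Rosebrock in "Local indicability in the presence of diagrammatic reducibility", arXiv:2511.15212 (2025), is this: *is $K(\Gamma)$ diagrammatically reducible for every reduced injective LOT $\Gamma$?* As background, it is known that LOT complexes of reduced injective LOTs are vertex aspherical (VA), a combinatorial asphericity notion close to DR (Harlander–Rosebrock). The definition of VA is not needed here.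

The answer is no.

**Theorem 1.** Let $\Gamma$ be the LOT with the 15 vertices $a,b,c,d,f,g,y,\ a',b',c',d',f',g',y',\ w$ and the 14 edges

- $\Gamma_1$: $\ b\to a\,[c],\ b\to c\,[a],\ a\to d\,[b],\ f\to b\,[d],\ b\to g\,[f],\ y\to a\,[g]$;
- $\Gamma_1'$: the same six edges with primes on all letters;
- $y\to w\,[y'],\quad w\to y'\,[y]$.

Then $\Gamma$ is reduced and injective, and $K(\Gamma)$ is not DR. Consequently, for $n=15$ and for every $n\ge 17$ there is a reduced injective LOT with $n$ vertices whose complex is not DR.

We first try to prove the opposite. The attempt gives a true theorem, and the place where it cannot be pushed further shows what a counterexample has to contain.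

## 4. One, two and three vertices, with weights on corners

For $n=1$ the complex is a circle, which is DR. For $n=2$ the only edge would be labeled by one of its own endpoints, so no LOT with two vertices is compressed. For $n=3$ the tree is a path with vertices $u,v,w$ in this order. Compressedness forces the edge $uv$ to have label $w$ and the edge $vw$ to have label $u$. So only the orientations are free, and $\Lambda$ is one of these LOTs. In $\Lambda$ no letter occurs just once, so (5) does not help.

Here is an argument for $\Lambda$ by hand. Put the six edge ends into two classes,
$$A=\{b^+,c^+,a^-\},\qquad B=\{b^-,c^-,a^+\},$$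
and give a corner weight $0$ if its two ends are in the same class and weight $1$ otherwise. By (2) the corners are:

- $R_c$: $\{b^+,c^+\}$ weight 0, $\{b^-,c^+\}$ weight 1, $\{c^-,a^+\}$ weight 0, $\{c^-,a^-\}$ weight 1;
- $R_a$: $\{b^+,a^+\}$ weight 1, $\{b^-,a^+\}$ weight 0, $\{a^-,c^+\}$ weight 0, $\{a^-,c^-\}$ weight 1.

Each square has exactly two corners of weight 1. Let a spherical diagram have $V$ vertices, $E$ edges, $F$ faces. Then $V-E+F=2$ and $2E=4F$, so $V-F=2$. If $\omega(v)$ is the sum of the weights of the corners at $v$, then
$$\sum_v(2-\omega(v))=2V-2F=4>0 ,$$
so some vertex has $\omega(v)\le1$. Going once around $v$, the class of the edge ends changes exactly at the corners of weight 1. Hence $\omega(v)$ is even, so $\omega(v)=0$ and all ends at $v$ are in one class.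

If the class is $A$, the only corners available are $\{b^+,c^+\}$ of $R_c$ and $\{c^+,a^-\}$ of $R_a$. So the ends at $v$ form a closed walk on the path $b^+ - c^+ - a^-$. A closed walk on a path turns back at a vertex where it is farthest out. There two consecutive corners at $v$ lie over the same corner of the same square and share an edge in the same position. A face has only one corner over a given corner of its 2-cell, so the two faces are distinct, and by (4) there is a folding edge. Class $B$ is the same with the path $c^- - a^+ - b^-$. So $K(\Lambda)$ is DR.

What made this work is that the weight-0 corners form a tree in each class.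

## 5. Obstructing sub-LOTs: the count that stops the weights

Let us try the same for an arbitrary injective LOT. Choose a sign $s_x\in\{+,-\}$ for each vertex $x$. Let class $A$ be the set of ends $x^{s_x}$ and class $B$ the set of ends $x^{-s_x}$, and define weights as before. By (2), $k^+$ meets both $i^+$ and $i^-$ in $R_k$, and exactly one of these two corners has weight 0. The same holds for $k^-$ with $j^+,j^-$. So each square has exactly two corners of weight 0, one in each class, one joining $k$ to $i$ and the other joining $k$ to $j$. The curvature count goes through unchanged. The argument needs only that the weight-0 corners contain no cycle within either class.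

This fails for $\Gamma_1$ whatever the signs. Look at the letters $a,b,c$. The squares $R_c$ and $R_a$ contribute two weight-0 corners each, all joining ends of $a,b,c$. The square $R_b$ (from $a\to d\,[b]$) contributes one more, joining $b^+$ to an end of $a$. That makes five. Each class contains three ends of the letters $a,b,c$, so two forests on them have at most $2+2=4$ edges. One of the classes contains a cycle, and a vertex whose corners run around that cycle has weight $0$ without giving a fold.

The obstruction has a name.

**Definition (sub-LOT, root, obstructing).** A *sub-LOT* of an injective LOT $\Gamma$ is a nonempty subtree $\Gamma_0$ all of whose edge labels are vertices of $\Gamma_0$. With $m$ vertices it has $m-1$ edges with distinct labels, so exactly one vertex $\rho(\Gamma_0)$, its *root*, labels no edge of $\Gamma_0$. Call $\Gamma_0$ *obstructing* if $\rho(\Gamma_0)$ labels an edge of $\Gamma$ with exactly one endpoint in $\Gamma_0$.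

*Examples.* A single vertex is a sub-LOT; it is obstructing if and only if it labels an edge incident to it. In $\Gamma_1$ the subtree on $\{a,b,c\}$ is a sub-LOT with root $b$. It is obstructing, since $b$ labels $a\to d$. In the same way $\{a,b,c,d\}$ has root $d$, which labels $f\to b$; $\{a,b,c,d,f\}$ has root $f$, which labels $b\to g$; and $\{a,b,c,d,f,g\}$ has root $g$, which labels $y\to a$. All of these are obstructing. In the LOT $\Gamma$ of Theorem 1, $\Gamma_1$ is a sub-LOT with root $y$. It is not obstructing, since $y$ labels only $w\to y'$, which has no endpoint in $\Gamma_1$.

**Definition (quotient).** The quotient $\Gamma/\Gamma_0$ contracts $\Gamma_0$ to a vertex $*$ and replaces labels in $\Gamma_0$ by $*$. It is again an injective LOT: every vertex of $\Gamma_0$ other than $\rho(\Gamma_0)$ already labels an edge of $\Gamma_0$, so only $\rho(\Gamma_0)$ can label an edge outside, and it labels at most one.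

*Example.* For the $\Gamma$ of Theorem 1, $\Gamma/\Gamma_1$ has the edges $*\to w\,[y']$, $w\to y'\,[*]$ and the six edges of $\Gamma_1'$. The sub-LOT on $\{a',b',c'\}$ is still obstructing there. Contracting $\Gamma_1'$ as well gives the three-vertex LOT $*\to w\,[*'],\ w\to *'\,[*]$.

## 6. Two trees on the quotient: a sufficient condition for DR

**Theorem 2.** Let $\Gamma$ be an injective LOT and $\Gamma_0$ a sub-LOT such that $K(\Gamma_0)$ is DR and $\Gamma/\Gamma_0$ has no obstructing sub-LOT. Then $K(\Gamma)$ is DR. In particular (take $\Gamma_0$ a single vertex), if an injective LOT has no obstructing sub-LOT, then $K(\Gamma)$ is DR.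

We need a classical theorem. In a digraph with a chosen vertex $\rho$, a *spanning in-arborescence rooted at $\rho$* is a set of arcs with exactly one arc leaving each vertex other than $\rho$ and none leaving $\rho$, such that following the arcs from any vertex leads to $\rho$. Forgetting directions, it is a spanning tree. For example, on $\{a,b,c\}$ the arcs $c\to b$, $a\to c$ form one rooted at $b$, and $c\to a$, $a\to b$ form another that is arc-disjoint from the first.

**Edmonds' theorem on arc-disjoint branchings** (J. Edmonds, *Edge-disjoint branchings*, 1973), in the case of two branchings: if every nonempty set of vertices not containing $\rho$ is left by at least two arcs, then there are two arc-disjoint spanning in-arborescences rooted at $\rho$.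

*Proof of Theorem 2.* Write $\bar\Gamma=\Gamma/\Gamma_0$, let $\rho$ be its non-label vertex, and for $k\neq\rho$ let $e_k$ be the edge of $\bar\Gamma$ labeled $k$. Write $\bar x$ for the image in $\bar\Gamma$ of a vertex $x$ of $\Gamma$. Edges and 2-cells of $\Gamma_0$ are called *inner*, all others *outer*. The outer 2-cells correspond bijectively to the edges $e_k$.

**Step 1: two trees.** The purpose is to find the signs. Form the digraph on the vertices of $\bar\Gamma$ with two arcs $k\to u$, $k\to v$ for each $k\ne\rho$, where $u,v$ are the endpoints of $e_k$.

*Claim: every nonempty set $\Sigma$ of vertices with $\rho\notin\Sigma$ has at least two outgoing arcs.* Of the $|\Sigma|$ edges labeled by elements of $\Sigma$, let $n_2,n_1,n_0$ be the numbers of those with $2,1,0$ endpoints in $\Sigma$. The number of outgoing arcs is $n_1+2n_0$. Suppose it is at most 1. Then $n_0=0$, $n_1\le1$, and $n_2=|\Sigma|-n_1\ge|\Sigma|-1$. The $n_2$ edges form a forest on $\Sigma$, so $n_2\le|\Sigma|-1$. Hence $n_2=|\Sigma|-1$, $n_1=1$, and these $n_2$ edges form a tree with vertex set $\Sigma$ and labels in $\Sigma$, i.e. a sub-LOT. Its root is the one element of $\Sigma$ not among their labels, so the root labels the remaining edge, which has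 exactly one endpoint in $\Sigma$. This sub-LOT is obstructing, a contradiction.

By Edmonds' theorem there are two arc-disjoint spanning in-arborescences rooted at $\rho$. Each uses one of the two arcs leaving $k$, and being disjoint they use both. So they are given by functions $p,q$ with $\{p(k),q(k)\}$ the set of the two endpoints of $e_k$ for every $k\ne\rho$. Let $T_p$ and $T_q$ be the trees with edges $\{k,p(k)\}$ and $\{k,q(k)\}$, respectively. In particular $p(k)\neq k$ and $q(k)\ne k$.

**Step 2: weights on outer corners.** The purpose is to make the weight-0 corners of class $A$ project to $T_p$ and those of class $B$ to $T_q$. For $k\neq\rho$ put $s_k=+$ if $p(k)$ is the start of $e_k$ and $s_k=-$ if $p(k)$ is its end; put $s_\rho=+$. For a vertex $x$ of $\Gamma$ let $s_x=s_{\bar x}$, so $s$ is constant on $\Gamma_0$. Define class $A$ as the set of ends $x^{s_x}$, class $B$ as the set of ends $x^{-s_x}$. An outer corner has weight 0 if its ends are in the same class and weight 1 otherwise.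

As in Section 5, an outer 2-cell $R_k$, from $x_i\to x_j\,[x_k]$, has exactly one weight-0 corner at $k^+$, joining it to an end of $i$, and exactly one at $k^-$, joining it to an end of $j$. The other two corners have weight 1. If $s_{\bar k}=+$, then $k^+\in A$ and $p(\bar k)=\bar i$, $q(\bar k)=\bar j$. If $s_{\bar k}=-$, then $k^-\in A$ and $p(\bar k)=\bar j$, $q(\bar k)=\bar i$. In both cases the weight-0 corner in class $A$ projects to the edge $\{\bar k,p(\bar k)\}$ of $T_p$, and the one in class $B$ to the edge $\{\bar k,q(\bar k)\}$ of $T_q$. The outer 2-cells correspond bijectively to the vertices $\bar k\neq\rho$, so *each edge of $T_p$ comes from exactly one corner of one outer 2-cell, and likewise for $T_q$.*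

**Step 3: curvature.** The purpose is to find a vertex all of whose corners have weight 0, treating the inner parts of the diagram as black boxes. Suppose $\varphi\colon C\to K(\Gamma)$ is a reduced spherical diagram. Some face is outer: otherwise every face, hence every edge, maps to $K(\Gamma_0)$, and $\varphi$ would be a reduced spherical diagram in the DR complex $K(\Gamma_0)$.

Let $U$ be the union of all inner open faces, all open edges with inner faces on both sides, and all vertices all of whose incident faces are inner. Its complement is the union of the closed outer faces, so $U$ is open and $U\neq S^2$. Glue the inner polygons along the edges in $U$. The vertices of the result are the maximal runs of consecutive inner corners around vertices of $C$. Such a run is a full circle exactly when the vertex is in $U$, and otherwise it is an interval, because an outer corner interrupts it. So we get compact connected surfaces $\hat R$, called *regions*, whose interiors are the components of $U$. A region has nonempty boundary, since otherwise it would be a compact open subset of $S^2$, i.e. all of $S^2$. Its interior embeds in $S^2$, so it is a sphere with at least one open disc removed. Hence $\chi(\hat R)\le1$, with equality only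 for discs.

A boundary corner of a region lies between two boundary edges, and these are labeled in $\Gamma_0$ because they lie on inner faces. Give it weight 0 if the two edge ends there have the same sign, and weight 1 otherwise. Since $s$ is constant on $\Gamma_0$, same sign means same class. Let $\ell(\hat R)$ be the total boundary length, which is also the number of boundary corners, and $\omega(\hat R)$ the total weight of the boundary corners.

If $\hat R$ is a disc, it is a disc diagram over $K(\Gamma_0)$, so its boundary word is trivial in $G(\Gamma_0)$. Every relator has exponent sum 0, so sending all generators to $1$ defines a homomorphism $G(\Gamma_0)\to\mathbb Z$, and the boundary word has exponent sum 0. Hence the directions of the edges change along the boundary circle, and there is at least one source (two ends of sign $+$) and at least one sink (two ends of sign $-$). Both have weight 0, so $\omega(\hat R)\le\ell(\hat R)-2$. If $\hat R$ is not a disc, then $\chi(\hat R)\le0$ and trivially $\omega(\hat R)\le\ell(\hat R)$. In all cases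
$$\ell(\hat R)-2\chi(\hat R)-\omega(\hat R)\ge0. \tag{6}$$

Let $V',E'$ be the sets of vertices and edges not in $U$, and $F$ the number of outer faces. The cells of $U$ contribute $\sum\chi(\hat R)$ to the Euler characteristic of the sphere, because the boundary circles of $\hat R$, which are not in $U$, have as many vertices as edges. Each edge in $E'$ has two sides, and each side lies on an outer square or on the boundary of a region. Hence
$$2=|V'|-|E'|+F+\sum\chi(\hat R),\qquad 2|E'|=4F+\sum\ell(\hat R). \tag{7}$$

For $v\in V'$, the ends of edges in $E'$ at $v$ divide a small disc around $v$ into sectors. Each sector is a single outer corner or a single boundary corner of a region. Let $\omega(v)$ be the sum of their weights. Every outer corner and every region corner is at a vertex of $V'$, and each outer face has total weight 2. Using (7),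
$$\sum_{v\in V'}(2-\omega(v))=2|V'|-2F-\sum\omega(\hat R)=4+\sum\bigl(\ell(\hat R)-2\chi(\hat R)-\omega(\hat R)\bigr)\ge4 .$$
Indeed $2|V'|=4+2|E'|-2F-2\sum\chi(\hat R)=4+2F+\sum(\ell(\hat R)-2\chi(\hat R))$, and the last inequality is (6).

So some $v\in V'$ has $\omega(v)\le1$. Going once around $v$, the class of the ends of edges in $E'$ changes exactly at sectors of weight 1. So $\omega(v)$ is even, hence $\omega(v)=0$, and all these ends lie in one class. Say it is $A$; the case $B$ is identical with $T_q$ in place of $T_p$.

**Step 4: a fold.** The purpose is to turn this vertex into a folding edge. Read off the images in $\bar\Gamma$ of the letters of the ends around $v$. Across an outer corner we move along an edge of $T_p$, by Step 2; across a region corner we stay at the vertex $*$. Since $v\notin U$, at least one outer corner is present, so this is a closed walk of positive length in $T_p$. It visits a vertex different from $*$. Choose an end $x^{s_x}$ at $v$, belonging to an edge $\varepsilon$ of $C$, such that $\bar x$ is at maximal distance from $*$ in $T_p$ among the vertices visited. This distance is positive, so $\bar x\ne*$.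

Both ends of a region corner have letters in $\Gamma_0$, so neither sector adjacent to the end $x^{s_x}$ is a region corner. Both are outer corners. They are different corners, because an edge of $T_p$ does not lead from $\bar x$ to $\bar x$, so there is more than one end at $v$. The neighbors of $\bar x$ in the walk are adjacent to $\bar x$ in the tree and not farther from $*$, so both equal the unique neighbor of $\bar x$ on the way to $*$. Thus the two outer corners project to the same edge of $T_p$. By Step 2 they lie over the same corner of the same outer 2-cell $R$. The two ends of that corner have different images in $\bar\Gamma$, so the one over $\bar x$ is determined, and $\varepsilon$ occupies the same position of $R$ in both faces. A face has only one corner over a given corner of $R$, so the two faces are distinct. By (4), $\varepsilon$ is a folding edge, contradicting reducedness.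

For the final assertion, let $\Gamma_0$ be a single vertex. Then $K(\Gamma_0)$ is a circle, which is DR, and $\Gamma/\Gamma_0=\Gamma$. $\blacksquare$

*Example: $K(\Gamma_1)$ is DR although $\Gamma_1$ has obstructing sub-LOTs.* In the relators of $\Gamma_1$ the letter $y$ occurs once, in $R_g$. By (5) a reduced spherical diagram does not use $R_g$. Among the remaining squares $g$ occurs once, in $R_f$, so $R_f$ is not used. Then $f$ occurs once, in $R_d$, so $R_d$ is not used; then $d$ occurs once, in $R_b$, so $R_b$ is not used. A reduced spherical diagram would therefore live over $K(\Lambda)$. The sub-LOTs of $\Lambda$ are the single vertices and the whole tree. None is obstructing: $\Lambda$ is compressed, and its root $b$ is not a label. So $K(\Lambda)$ is DR by Theorem 2 (or by Section 4), and hence so is $K(\Gamma_1)$. The same holds for $\Gamma_1'$.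

*Example: a contraction that helps.* Add to $\Gamma_1$ two vertices $h_1,h_2$ and the edges $y\to h_1\,[h_2]$, $h_1\to h_2\,[y]$. The result is a reduced injective LOT with nine vertices: the boundary vertices $c,d,f,g,h_2$ are labels, and no edge is labeled by an endpoint. It contains the obstructing sub-LOT on $\{a,b,c\}$. Contracting $\Gamma_1$ gives $*\to h_1\,[h_2]$, $h_1\to h_2\,[*]$, whose sub-LOTs are single vertices and the whole tree, none obstructing. So its complex is DR by Theorem 2.

## 7. Backtracking over a region: what happens with two contracted sub-LOTs

The LOT $\Gamma$ of Theorem 1 invites us to contract $\Gamma_1$ and $\Gamma_1'$ at once. Does the proof of Theorem 2 survive? Call both kinds of 2-cells inner. Step 1 concerns only the quotient. Step 2 works, with $s$ constant on $\Gamma_1$ and on $\Gamma_1'$. Step 3 works too: faces sharing an edge share a letter, so each region lies entirely over $K(\Gamma_1)$ or entirely over $K(\Gamma_1')$, and a diagram with only inner faces lies over one of these two DR complexes.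

Step 4 is where it stops. The vertex of the walk farthest from $*$ may be $*'$, and there a region corner can sit between the two outer corners. Then the two outer corners lie over the same corner of the same 2-cell, but they no longer share an edge, so there is no fold. The proof does not exclude this.

So for a counterexample we want a small region that separates two outer faces which would otherwise fold along an edge $y$: a disc diagram over $K(\Gamma_1)$ with boundary word $yy^{-1}$ and no folding edges. Gluing the two boundary edges of such a disc gives a spherical diagram over $K(\Gamma_1)$ whose only possible folding edge is $y$. Since $K(\Gamma_1)$ is DR, at least one folding edge must occur in any spherical diagram. But DR does not forbid *exactly one*, and one is enough for us.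

The plan has three parts. First, build a disc $\Delta$ over $K(\Gamma_1)$ with boundary word $yb^{-1}$, all of whose interior edges are mixed. Its double is a sphere with two folding edges, labeled $y$ and $b$. Second, destroy the folding edge labeled $b$ by surgery, using that $b$ occurs in many places in the relators. Third, cut along $y$ and use the resulting disc, and its primed copy, to separate all the folds in a doubled disc built from the two squares $R_y$ and $R_{y'}$.

**Proposition 3 (sharpness of Theorem 2).** Theorem 2 fails if one contracts two disjoint sub-LOTs instead of one. In Theorem 1, $K(\Gamma_1)$ and $K(\Gamma_1')$ are DR, and contracting both gives the 3-vertex LOT $*\to w\,[*'],\ w\to*'\,[*]$, which has no obstructing sub-LOT; yet $K(\Gamma)$ is not DR.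

*Proof, given Theorem 1.* The DR statements were shown at the end of Section 6. The sub-LOTs of the 3-vertex LOT are the single vertices and the whole tree, since each edge has its label outside its two endpoints. The LOT is compressed, so no single vertex is obstructing, and the root $w$ of the whole tree is not a label. Theorem 1 gives the last assertion. $\blacksquare$

## 8. Disc diagrams for $f=a$, $g=c$ and $y=b$ over $K(\Gamma_1)$

In $G(\Gamma_1)$ one has $y=b$, and the algebra guides the pictures. From $ba=ac$ we get $c=a^{-1}ba$. Substituting into $bc=ca$ gives $ba^{-1}b=a^{-1}ba$, i.e. $aba^{-1}=bab^{-1}$. Now $d=b^{-1}ab$ and $f=dbd^{-1}=b^{-1}(aba^{-1})b=b^{-1}(bab^{-1})b=a$. Then $g=f^{-1}bf=a^{-1}ba=c$, and $y=gag^{-1}=cac^{-1}=b$. We now build discs for these relations and record the type of every interior edge.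

Boundary words are read along the boundary circle. Two operations produce new disc diagrams: gluing two discs along boundary arcs with equal labels, both arcs proper; and *sewing*: if the boundary word contains consecutive letters $uu^{-1}$ or $u^{-1}u$ and has length greater than $2$, identify these two boundary edges. We use the table of squares from Section 1 throughout.

**Disc $L$ (4 faces).** This is the core, and it contains the edge used later for the surgery. Start with $R_d$:
$$u\xrightarrow{f}u_1\xrightarrow{d}t,\qquad u\xrightarrow{d}u_2\xrightarrow{b}t .$$
Glue a copy of $R_b$ along $u\xrightarrow{d}u_2$, namely $r\xrightarrow{a}r_1\xrightarrow{b}u_2$, $r\xrightarrow{b}u\xrightarrow{d}u_2$. Glue another copy of $R_b$ along $u_1\xrightarrow{d}t$, namely $r'\xrightarrow{a}m\xrightarrow{b}t$, $r'\xrightarrow{b}u_1\xrightarrow{d}t$. The types are $[R_dk_-|R_bj]$ and $[R_dk_+|R_bj]$. The boundary word from $u$ is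
$$f\,b^{-1}a\,b\,b^{-1}b^{-1}a^{-1}b\qquad(u,u_1,r',m,t,u_2,r_1,r,u).$$
Sew $bb^{-1}$ at $t$, so that $m=u_2$; the type is $[R_bk_+|R_dj]$. The word becomes $f\,b^{-1}a\,b^{-1}a^{-1}b$ with vertices $u,u_1,r',u_2,r_1,r,u$. Now glue a copy of $R_a$,
$$r'\xrightarrow{b}u_1\xrightarrow{a}z,\qquad r'\xrightarrow{a}u_2\xrightarrow{c}z,$$
along the path $u_1\leftarrow r'\to u_2$. The types are $[R_bk_-|R_ai]$ for $r'\xrightarrow{b}u_1$ and $[R_bi|R_ak_-]$ for $r'\xrightarrow{a}u_2$. The vertex $r'$ is now interior. The result $L$ has boundary word
$$f\,a\,c^{-1}b^{-1}a^{-1}b\qquad(u,u_1,z,u_2,r_1,r,u),$$
and its boundary edges are in the following positions: $u\xrightarrow{f}u_1$ in $R_di$; $u_1\xrightarrow{a}z$ in $R_ak_+$; $u_2\xrightarrow{c}z$ in $R_aj$; $r_1\xrightarrow{b}u_2$ in $R_bk_+$; $r\xrightarrow{a}r_1$ in $R_bi$; $r\xrightarrow{b}u$ in $R_bk_-$.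

**Disc $N$ (5 faces).** This shortens the boundary to length 4. Glue $R_c$, namely $r_1\xrightarrow{b}u_2\xrightarrow{c}z$, $r_1\xrightarrow{c}u_1\xrightarrow{a}z$, to $L$ along $u_1\to z\leftarrow u_2\leftarrow r_1$. Types: $[R_ak_+|R_cj]$, $[R_aj|R_ck_+]$, $[R_bk_+|R_ci]$. The boundary word is $f\,c^{-1}a^{-1}b$ with vertices $u,u_1,r_1,r,u$. Here $r_1\xrightarrow{c}u_1$ is in position $R_ck_-$, while $r\xrightarrow{a}r_1$ is in $R_bi$, $r\xrightarrow{b}u$ in $R_bk_-$ and $u\xrightarrow{f}u_1$ in $R_di$ as before.

**Disc $M$ (6 faces).** This is the disc for $f=a$. Glue $R_a$, namely $r\xrightarrow{b}u\xrightarrow{a}u_1$, $r\xrightarrow{a}r_1\xrightarrow{c}u_1$, to $N$ along $u_1\leftarrow r_1\leftarrow r\to u$. Types: $[R_ck_-|R_aj]$, $[R_bi|R_ak_-]$, $[R_bk_-|R_ai]$. The boundary word is $f\,a^{-1}$, with $u\xrightarrow{a}u_1$ in position $R_ak_+$ and $u\xrightarrow{f}u_1$ in $R_di$.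

**Disc $\Delta_3$ (12 faces).** This is the disc for $g=c$. Take $R_f$:
$$O\xrightarrow{b}O_1\xrightarrow{f}W,\qquad O\xrightarrow{f}I\xrightarrow{g}W.$$
Glue $M$ along $O\xrightarrow{f}I$ (so $u=O$, $u_1=I$ in $M$) and $N$ along $O_1\xrightarrow{f}W$ (so $u=O_1$, $u_1=W$ in $N$). Types: $[R_fk_-|R_di]$, $[R_fk_+|R_di]$. With $r,r_1$ denoting the vertices of $N$, the boundary word from $I$ is
$$g\,c^{-1}a^{-1}b\,b^{-1}a\qquad(I,W,r_1,r,O_1,O,I).$$
Sew $bb^{-1}$, with type $[R_bk_-|R_fi]$, so that $r=O$. Then sew $a^{-1}a$, with type $[R_bi|R_ak_+]$, so that $r_1=I$. The boundary word is now $g\,c^{-1}$, with $I\xrightarrow{c}W$ in position $R_ck_-$ and $I\xrightarrow{g}W$ in position $R_fj$.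

**Disc $\Delta_3^-$ (11 faces).** This is the same construction with $L$ in place of $N$; the reason is explained in the remark below. Before sewing, the boundary word from $I$ is
$$g\,a\,c^{-1}b^{-1}a^{-1}b\,b^{-1}a\qquad(I,W,z,u_2,r_1,r,O_1,O,I).$$
The same two sewings, with the same types, give the boundary word
$$g\,a\,c^{-1}b^{-1}\qquad(I,W,z,u_2,I),$$
with positions $R_fj$ for $I\xrightarrow{g}W$, $R_ak_+$ for $W\xrightarrow{a}z$, $R_aj$ for $u_2\xrightarrow{c}z$ and $R_bk_+$ for $I\xrightarrow{b}u_2$.

**Disc $\Delta$ (24 faces).** This is the disc for $y=b$. Take $R_g$:
$$P\xrightarrow{y}Q\xrightarrow{g}V,\qquad P\xrightarrow{g}T\xrightarrow{a}V.$$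
Glue $\Delta_3^-$ along $P\xrightarrow{g}T$ (so $I=P$, $W=T$ there) and $\Delta_3$ along $Q\xrightarrow{g}V$ (so $I=Q$, $W=V$ there). Types: $[R_gk_-|R_fj]$, $[R_gk_+|R_fj]$. With $z,u_2$ from $\Delta_3^-$, the boundary word from $P$ is
$$y\,c\,a^{-1}a\,c^{-1}b^{-1}\qquad(P,Q,V,T,z,u_2,P).$$
Sew $a^{-1}a$, with type $[R_gj|R_ak_+]$, so that $z=V$. Then sew $cc^{-1}$, with type $[R_ck_-|R_aj]$, so that $u_2=Q$. The result $\Delta$ has boundary word $y\,b^{-1}$. Its boundary consists of $y\colon P\to Q$ in position $R_gi$ and an edge $\beta\colon P\xrightarrow{b}Q$ in position $R_bk_+$. The boundary circle has length two, so $P\ne Q$.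

**All interior edges of $\Delta$ are mixed.** Every interior edge has one of the types listed above. The pairs of 2-cells that occur in these types are
$$\{R_d,R_b\},\ \{R_b,R_a\},\ \{R_a,R_c\},\ \{R_b,R_c\},\ \{R_f,R_d\},\ \{R_b,R_f\},\ \{R_g,R_f\},\ \{R_g,R_a\},$$
in each case two different 2-cells. So the edges are mixed, and by (3) $\Delta$ has no folding edge.

*Remark (why $\Delta_3^-$).* The obvious disc for $y=b$ glues a copy of $\Delta_3$ to each of the two $g$-edges of $R_g$, which gives the boundary word $y\,c\,a^{-1}c^{-1}$, and then glues $R_c$, namely $P\xrightarrow{b}Q\xrightarrow{c}V$, $P\xrightarrow{c}T\xrightarrow{a}V$. It has $26$ faces. The edge $P\xrightarrow{c}T$ has type $[R_ck_-|R_ck_-]$, between distinct faces, and is a folding edge. Canceling the two copies of $R_c$ at this fold removes the face $R_c$ from the disc $N$ in one $\Delta_3$, leaving $L$, and removes the last face. What remains is $\Delta$.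

**An interior edge for the surgery.** Consider the copy of $\Delta_3$ glued along $Q\xrightarrow{g}V$, and its subdisc $M$. There $u_1=I=Q$. Let $\beta'$ be the edge $r'\xrightarrow{b}u_1=Q$ of this $M$. It is an interior edge of $\Delta$, of type $[R_bk_-|R_ai]$. Its start $r'$ is an interior vertex, so $r'\neq P,Q$. The three facts we need are that $\beta'$ has the same label as $\beta$, ends at the same vertex $Q$, and has on neither side the position $R_bk_+$ that $\beta$ occupies.

## 9. A sphere over $K(\Gamma_1)$ with exactly one folding edge

**Doubling.** Let $S=\Delta\cup_\partial\bar\Delta$ be the spherical diagram obtained by gluing $\Delta$ to its mirror image along the whole boundary. Interior edges of $\Delta$ and of $\bar\Delta$ are mixed. The two boundary edges are folding edges: $y$ has type $[R_gi|R_gi]$ and $\beta$ has type $[R_bk_+|R_bk_+]$. So the folding edges of $S$ are exactly $y$ and $\beta$.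

**Surgery.** The purpose is to get rid of the fold at $\beta$. The path $\gamma=\beta\cup\beta'$ is an arc with the three distinct vertices $P,Q,r'$, and both its edges are labeled $b$ and directed towards $Q$. Cut $S$ open along $\gamma$. This gives a disc with boundary circle
$$P\xrightarrow{\beta_1}Q_1\xleftarrow{\beta_1'}r'\xrightarrow{\beta_2'}Q_2\xleftarrow{\beta_2}P .$$
Now close it up differently: identify $\beta_1$ with $\beta_1'$ and $\beta_2$ with $\beta_2'$, so that $P=r'$. Labels and directions match. The boundary of the disc is closed up according to the pattern $\mu\mu^{-1}\nu\nu^{-1}$, so the result is again a sphere, with an induced spherical diagram $S'$. Among the boundary vertices only $P$ and $r'$ have been identified, so $P=r'$, $Q_1$, $Q_2$ are three distinct vertices of $S'$.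

**The folding edges of $S'$.** The only edges whose adjacent faces have changed are the two new edges, labeled $b$. Each of $\beta_1,\beta_2$ borders a face in position $R_bk_+$, one in $\Delta$ and one in $\bar\Delta$. The edges $\beta_1',\beta_2'$ border faces in positions $R_bk_-$ and $R_ai$, in some order. So the new edges have types
$$[R_bk_+|R_bk_-]\quad\text{and}\quad[R_bk_+|R_ai] .$$
Both are mixed; in the first the 2-cell is the same but the position is not. Hence every edge of $S'$ except $y$ is mixed, and $y$ is the only folding edge of $S'$.

**Cutting along $y$.** The endpoints of $y$ in $S'$ are $P=r'$ and one of $Q_1,Q_2$, and these are distinct. So $y$ is an arc, and cutting $S'$ open along it gives a disc diagram $\Phi$ over $K(\Gamma_1)$ with $48$ faces and boundary word $yy^{-1}$. All interior edges of $\Phi$ are mixed, and both boundary edges border faces in position $R_gi$. Let $\Phi'$ be the corresponding disc over $K(\Gamma_1')$, with boundary word $y'y'^{-1}$ and boundary faces in position $R_{g'}i$.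

## 10. Filling the six folds of a doubled hexagon: proof of Theorem 1

**$\Gamma$ is a reduced injective LOT.** It is a tree with 15 vertices and 14 edges: two copies of the tree $\Gamma_1$, joined by the path $y,w,y'$. The labels $c,a,b,d,f,g$, their primed versions, $y'$ and $y$ are pairwise distinct, so $\Gamma$ is injective, hence interior reduced. No edge in the list is labeled by one of its endpoints, so $\Gamma$ is compressed. The vertices $y,y',w$ have valence 2, the vertices $a,a'$ valence 3, the vertices $b,b'$ valence 4. The vertices of valence one are $c,d,f,g,c',d',f',g'$, and all of them are labels. So $\Gamma$ is boundary reduced. Its non-label vertex is $w$.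

**The hexagon.** The two 2-cells not in $K(\Gamma_1)\cup K(\Gamma_1')$ are $R_{y'}\colon yy'=y'w$ and $R_y\colon wy=yy'$. Glue them along $w$:
$$R_{y'}\colon\ q_0\xrightarrow{y}q_1\xrightarrow{y'}q_2,\quad q_0\xrightarrow{y'}q_5\xrightarrow{w}q_2;\qquad R_y\colon\ q_5\xrightarrow{w}q_2\xrightarrow{y}q_3,\quad q_5\xrightarrow{y}q_4\xrightarrow{y'}q_3 .$$
The result is a hexagonal disc $\Pi$ with two faces and boundary word $yy'y\,(y'yy')^{-1}$. Its interior edge $w$ has type $[R_{y'}j|R_yi]$ and is mixed. In the double $\Pi\cup_\partial\bar\Pi$ the folding edges are exactly the six edges of the hexagon, three labeled $y$ and three labeled $y'$, and each has distinct endpoints.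

**Filling.** Open each of these six edges to a bigon and fill the bigon with a copy of $\Phi$ (label $y$) or of $\Phi'$ (label $y'$). The two sides of the bigon are parallel copies of the opened edge, and the two boundary edges of $\Phi$ both run from one of its boundary vertices to the other, so labels and directions match. The result is again a cell structure on $S^2$ with a combinatorial map to $K(\Gamma)$. Its edges are of three kinds:

- the two copies of the edge $w$, interior to $\Pi$ and $\bar\Pi$, which are mixed;
- interior edges of copies of $\Phi$ and $\Phi'$, which are mixed by Section 9;
- edges of the bigons, which lie between a face over $R_y$ or $R_{y'}$ and a face over $R_g$ or $R_{g'}$, and so are mixed.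

By (3) no edge is folding. This spherical diagram, with $4+6\cdot48=292$ faces, is reduced. Hence $K(\Gamma)$ is not DR.

**Larger $n$.** Let $\Lambda_0$ be a reduced injective LOT whose non-label vertex is $\rho$. Add two vertices $h_1,h_2$ and edges $\rho - h_1\,[h_2]$, $h_1 - h_2\,[\rho]$; or three vertices and edges $\rho - h_1\,[h_2]$, $h_1 - h_2\,[h_3]$, $h_2 - h_3\,[\rho]$, with any orientations. The new labels are $h_2,\rho$, respectively $h_2,h_3,\rho$. They are distinct and were not labels before, so the new LOT $\Lambda_0^+$ is injective, hence interior reduced. No new edge is labeled by an endpoint, so it is compressed. The only non-label vertex is now $h_1$, which has valence 2, so it is boundary reduced. Since $K(\Lambda_0)\subset K(\Lambda_0^+)$, a reduced spherical diagram in $K(\Lambda_0)$ is one in $K(\Lambda_0^+)$, so non-DR is inherited. Starting from $\Gamma$ we reach all $n=15+2s+3t$ with $s,t\ge0$, and $2s+3t$ takes the value 0 and all values $\ge2$. So we get $n=15$ and all $n\ge17$. $\blacksquare$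

*Remark.* By the Harlander–Rosebrock theorem quoted in Section 3, $K(\Gamma)$ is nevertheless VA. So for reduced injective LOTs, DR is strictly stronger than VA. These notes do not classify which reduced injective LOTs have DR complexes.

## 11. A simply connected immersed complex without free edges

**Definition (immersion, free edge).** A *combinatorial immersion* is a combinatorial map $X\to K$ of 2-complexes that is locally injective. Equivalently, at each vertex of $X$ distinct edge ends have distinct images and distinct corners have distinct images. (Two sides of 2-cells along one edge of $X$ with the same image would have corners at an endpoint with the same image, so injectivity along edges follows.) An edge of $X$ is *free* if it is traversed exactly once in total by the boundaries of the 2-cells of $X$.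

*Examples.* The inclusion of a subcomplex is an immersion. The double of a square $R_k$, mapped to $K(\Gamma)$, is not one: at each of its vertices two corners have the same image. In a disc consisting of one square all four edges are free.

**Corollary 4.** For the $\Gamma$ of Theorem 1 there is a combinatorial immersion $X\to K(\Gamma)$ with $X$ a finite, simply connected 2-complex, not a point, in which no edge is free, and with $\chi(X)\ge1$. So reduced injective LOT complexes need not have "collapsing non-positive immersions".

The quoted phrase is read here as the property that for every combinatorial immersion $X\to K$ with $X$ finite and connected, $\chi(X)\le0$ or $X$ collapses to a point.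

*Proof.* Let $S\to K=K(\Gamma)$ be the reduced spherical diagram of Section 10 (from now on $S$ denotes this sphere). All its edges are mixed: the two faces along any edge occupy different pairs (2-cell, position) of $K$.

**Choice of $X$.** Among all factorizations $S\to X\to K$ into combinatorial maps with $S\to X$ surjective and $\pi_1$-surjective, choose one with the fewest cells in $X$. There is at least one, with $X=S$. As an image of $S$, the complex $X$ is finite and connected.

**Distinct edge ends at a vertex have distinct images.** Suppose two distinct edges $\varepsilon_1,\varepsilon_2$ of $X$ leave a common vertex and have the same directed image in $K$. (The two directions of a single edge have different directed images, so this is the only case to exclude.) Identify $\varepsilon_1$ with $\varepsilon_2$, and their far endpoints with each other, to get $X\to X'\to K$ with fewer cells. The map $X\to X'$ is $\pi_1$-surjective: lift a closed edge path of $X'$ edge by edge to $X$. Where the lift jumps between the two identified endpoints, insert the path $\varepsilon_1^{-1}\varepsilon_2$ or its inverse, whose image in $X'$ is null-homotopic. Then $S\to X'\to K$ is a factorization of the required kind, contradicting minimality.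 So $X^{(1)}\to K^{(1)}$ is locally injective.

**Distinct corners at a vertex have distinct images.** Suppose two distinct corners at a vertex $v$ of $X$ map to the same corner of a 2-cell of $K$. They belong to distinct 2-cells of $X$, since a 2-cell has only one corner over a given corner. The boundary paths of these 2-cells, read from $v$ in corresponding directions, lift the same path of $K^{(1)}$ from the same starting point. By unique path lifting in the immersed 1-skeleton they are equal. So the two 2-cells have the same boundary path, and we may identify them. The 1-skeleton is unchanged, so the quotient map is $\pi_1$-surjective. This again contradicts minimality. Hence $X\to K$ is an immersion.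

**Properties of $X$.** Since $\pi_1(S)=1$ and $S\to X$ is $\pi_1$-surjective, $X$ is simply connected. It contains 2-cells, so it is not a point. Each edge of $X$ is the image of an edge of $S$. The two adjacent faces of that edge have different pairs (2-cell, position) in $K$, so they give two different incidences of the edge with 2-cells of $X$. So no edge of $X$ is free. Since $X$ is connected and simply connected, $\chi(X)=1+b_2(X)\ge1$.

**The last sentence of the corollary.** No edge of $X$ is free, so no 2-cell can be removed by an elementary collapse. Every edge lies on a 2-cell, so no edge can be removed by an elementary collapse either. As $X$ is not a point, it does not collapse to a point, while $\chi(X)\ge1$. $\blacksquare$
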